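# Controlling the Grushin Schrödinger equation from a window on its degenerate line

## 1. A packet that travels along the line $x=0$

Let $\mathbb T=\mathbb R/2\pi\mathbb Z$ and let $\Delta_G=\partial_x^2+x^2\partial_y^2$ be the Grushin operator. It is elliptic except on the line $\{x=0\}$, where it degenerates. To see what the equation $i\partial_tu+\Delta_Gu=0$ does near that line, let us first forget boundaries and take $(x,y)\in\mathbb R\times\mathbb T$. For $0<r<1$ put
$$z=re^{i(y-t)-x^2/2},\qquad |z|<1,$$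
and let $g$ be any holomorphic function on the unit disk. Since $\partial_tz=-iz$, $\partial_yz=iz$ and $\partial_xz=-xz$, the function $u=g(z)$ satisfies
$$i\partial_tu=zg',\qquad \partial_y^2u=-z(zg')',\qquad \partial_x^2u=\partial_x(-xzg')=-zg'+x^2z(zg')' .$$
Adding up, $i\partial_tu+\partial_x^2u+x^2\partial_y^2u=0$. Every such $g$ gives a solution, and this solution is a fixed profile translated in $y$ with speed $1$.

Choose $g(z)=z/(1-z)=\sum_{n\ge1}z^n$, which has a pole at $z=1$. The solution is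
$$u_r(t,x,y)=\frac{re^{i(y-t)-x^2/2}}{1-re^{i(y-t)-x^2/2}} .$$
Its mass, by Parseval in $y$, is $\|u_r(t)\|^2=2\pi\sum_{n\ge1}r^{2n}\sqrt{\pi/n}$. This tends to $\infty$ as $r\to1$. On the other hand fix $\varepsilon\in(0,1)$. If $|x|\ge\varepsilon$, then $|1-z|\ge1-e^{-\varepsilon^2/2}$. If $y$ is at distance at least $\varepsilon$ from $t$ on the circle, then $z$ has an argument $\alpha$ with $\varepsilon\le|\alpha|\le\pi$, and $|1-z|\ge\sin\varepsilon$, since the ray of argument $\alpha$ stays that far from $1$. So outside the box $\{|x|<\varepsilon,\ |y-t|<\varepsilon\}$ we have $|u_r|^2\le C_\varepsilon e^{-x^2}$, whose integral is bounded independently of $r$ and $t$. Therefore, after normalization, all the mass except a part that tends to $0$ sits in an arbitrarily small box around the moving point $(0,t)$.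

Someone who watches only a region $\omega$ sees almost nothing of this packet as long as $(0,t)$ stays away from $\overline\omega$. If $\omega$ is a small neighborhood of the segment $\{0\}\times[y_1,y_2]$ and the packet starts just past $y_2$, the observer must wait for a time close to $2\pi-(y_2-y_1)$.

There are faster packets: $(-\partial_x^2+n^2x^2)(xe^{-nx^2/2})=3n\,xe^{-nx^2/2}$, so sums $\sum c_ne^{in(y-3t)}xe^{-nx^2/2}$ travel with speed $3$. Higher Hermite functions give speeds $5,7,\dots$, and the reflection $y\mapsto-y$ gives packets that move the other way. The slowest packets have speed $1$. This raises the question of the lecture. When the observer sees only a small neighborhood of a segment of the degenerate line, are these packets the only obstruction, or can a solution hide in some other way?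

## 2. Exact controllability, observability, and unseen arcs

From now on $\Omega=(-1,1)_x\times\mathbb T_y$, with the Dirichlet condition at $x=\pm1$. All $L^2$ spaces are complex.

**Definition (exact controllability).** Let $\omega\subset\Omega$ be open (for product sets below, measurable) and $T>0$. Exact controllability from $\omega$ in time $T$ holds if for every $u_0\in L^2(\Omega)$ there is $g\in L^2((0,T)\times\omega)$ such that the solution of
$$i\partial_tu+\Delta_Gu=\mathbf 1_\omega g,\qquad u|_{t=0}=u_0$$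
satisfies $u(T,\cdot)=0$.

Let $y_1<y_2$ with $y_2-y_1<2\pi$ and $I=\{0\}\times[y_1,y_2]$. The problem, which comes from Nicolas Burq, Chenmin Sun, "Time optimal observability for Grushin Schrödinger equation", arXiv:1910.03691 (2019), is the following. Is it true that for every open $\omega\subset\Omega$ with $I\subset\omega$ there is $T>0$, possibly depending on $\omega$, such that exact controllability holds from $\omega$ in time $T$?

Two facts frame it. Controllability holds for large times if $\omega$ contains a full horizontal strip $(-1,1)\times\bigcup_k(c_k,d_k)$. It fails for every $T$ if $\Omega\setminus\omega$ contains a neighborhood of the whole line $\{x=0\}$. A small neighborhood of $I$ contains no strip, but it does meet the line, so neither fact decides. We will not use them.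

**Separation of variables.** For $n\in\mathbb R$ let $H_n=-\partial_x^2+n^2x^2$ on $(-1,1)$ with Dirichlet conditions. By textbook Sturm–Liouville theory its eigenvalues $\Lambda_0(n)<\Lambda_1(n)<\cdots$ are simple. The real $L^2(-1,1)$-normalized eigenfunction $\varphi_{n,k}$ has parity $(-1)^k$ and exactly $k$ zeros in $(-1,1)$. Fourier series in $y$ identify $-\Delta_G$ with the self-adjoint operator $\bigoplus_{n\in\mathbb Z}H_n$, which has the orthonormal eigenbasis $e_{n,k}=(2\pi)^{-1/2}e^{iny}\varphi_{n,k}(x)$. Thus $e^{it\Delta_G}e_{n,k}=e^{-i\Lambda_k(n)t}e_{n,k}$.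

**Duality.** We turn control into observation. By Duhamel,
$$u(T)=e^{iT\Delta_G}\Big(u_0-i\int_0^Te^{-is\Delta_G}\mathbf 1_\omega g(s)\,ds\Big),$$
so $u(T)=0$ means $u_0=i\Phi g$ with $\Phi g=\int_0^Te^{-is\Delta_G}\mathbf 1_\omega g(s)\,ds$. The adjoint is $(\Phi^*v)(s)=\mathbf 1_\omega e^{is\Delta_G}v$. A bounded operator between Hilbert spaces is onto if and only if its adjoint is bounded below. So exact controllability in time $T$ is equivalent to the observability inequality
$$\|v\|^2\le C\int_0^T\|e^{it\Delta_G}v\|^2_{L^2(\omega)}\,dt\qquad\text{for all }v\in L^2(\Omega).\tag{1}$$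
If (1) holds for a set, it holds for every larger set.

**Definition (unseen arcs).** For a nonempty open $J\subset\mathbb T$ let $\mathcal L(J)$ be the maximal length of a connected component of $\mathbb T\setminus J$, and $\mathcal L(J)=0$ if $J=\mathbb T$. For $\rho>0$ let $J_\rho=\{y:\operatorname{dist}(y,\mathbb T\setminus J)>\rho\}$, and $J_\rho=\mathbb T$ if $J=\mathbb T$.

The maximum exists because the components are disjoint closed arcs or points, so only finitely many have length above a given positive number. For example, $J=(0,\pi/2)$ has $\mathcal L(J)=3\pi/2$, $J_\rho=(\rho,\pi/2-\rho)$ and $\mathcal L(J_\rho)=3\pi/2+2\rho$. For $J=(0,1)\cup(2,3)$ the complement consists of arcs of lengths $1$ and $2\pi-3$, so $\mathcal L(J)=2\pi-3$. For $J=\mathbb T\setminus\{0\}$ we get $\mathcal L(J)=0$. The set $J_\rho$ is open, and nonempty for small $\rho$.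

We need two facts. First, an open arc that misses $J$ lies in one component of $\mathbb T\setminus J$, so every open arc of length $>\mathcal L(J)$ meets $J$. Second,
$$\mathcal L(J_\rho)\to\mathcal L(J)\qquad(\rho\to0).\tag{2}$$
Indeed $J_\rho\subset J$ gives $\mathcal L(J_\rho)\ge\mathcal L(J)$. If (2) fails, there are $\ell\in(\mathcal L(J),2\pi)$ and a sequence $\rho\to0$ with closed arcs $A_\rho\subset\mathbb T\setminus J_\rho$ of length $\ell$. A subsequence converges to a closed arc $A$ of length $\ell$. Each point of $A$ is a limit of points at distance at most $\rho$ from the closed set $\mathbb T\setminus J$, so $A\subset\mathbb T\setminus J$. This contradicts $\ell>\mathcal L(J)$.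

**Theorem 1.** Let $\omega\subset\Omega$ be open with $J_\omega:=\{y:(0,y)\in\omega\}\ne\emptyset$. Exact controllability from $\omega$ holds for every $T>\mathcal L(J_\omega)$. In particular, if $I=\{0\}\times[y_1,y_2]\subset\omega$, it holds for every $T\ge2\pi-(y_2-y_1)$. So the answer to the question is yes.

**Theorem 2.** Let $X\subset(-1,1)$ be measurable, $J\subset\mathbb T$ nonempty and open, $\omega=X\times J$, $T>0$. Exact controllability from $\omega$ in time $T$ holds if and only if
$$\liminf_{r\to0^+}\frac{|X\cap(-r,r)|}{r}>0\qquad\text{and}\qquad T>\mathcal L(J).$$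

**Proposition 3.** If $\omega$ is open and $\{0\}\times[\alpha,\alpha+\ell]$ (with $0<\ell<2\pi$) does not meet $\overline\omega$, exact controllability from $\omega$ fails for all $0<T\le\ell$. Moreover, for every $0<T<2\pi-(y_2-y_1)$ there is an open $\omega\supset I$ from which it fails in time $T$.

So the packets of Section 1 are the only obstruction.

## 3. Gaps and monotonicity for the operators $H_n$

The simplest row is $n=0$, where $\varphi_{0,k}(x)=\sin\frac{\pi(k+1)(x+1)}2$ and $\Lambda_k(0)=\big(\frac{\pi(k+1)}2\big)^2$. For large $n$ the low eigenfunctions live near $x=0$ and hardly feel the boundary, so one expects $\Lambda_k(n)\approx|n|(2k+1)$, the spectrum of the oscillator on $\mathbb R$. The next lemma collects what holds uniformly.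

**Lemma 4.**

(a) $\Lambda_k(n)\ge|n|(2k+1)$ and $\big(\frac{\pi(k+1)}2\big)^2\le\Lambda_k(n)\le\big(\frac{\pi(k+1)}2\big)^2+n^2$. In particular, for every $C$ only finitely many $(n,k)\in\mathbb Z\times\mathbb N$ have $\Lambda_k(n)\le C$ (here $\mathbb N=\{0,1,\dots\}$).

(b) For real $n>0$ and $k\ge1$: $\Lambda_k(n)-\Lambda_{k-1}(n)\ge2n$.

(c) For integer $n$ all gaps are $\ge2$, and for every $g$ only finitely many $(n,k)\in\mathbb Z\times\mathbb N$ satisfy $\Lambda_{k+1}(n)-\Lambda_k(n)\le g$.

(d) For real $n>0$ put $B_k(n)=2\varphi_{n,k}'(1)^2$. Then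
$$\frac{d}{dn}\frac{\Lambda_k(n)}n=-\frac{B_k(n)}{2n^2},$$
and $\Lambda_k(n)$ is nondecreasing in $n>0$.

*Proof.* (a) This is min–max. Functions in $H^1_0(-1,1)$ extended by $0$ are admissible for the oscillator on $\mathbb R$, whose eigenvalues are $|n|(2k+1)$. The second pair of bounds uses $0\le n^2x^2\le n^2$. If $\Lambda_k(n)\le C$, then $|n|\le C$ and $k$ is bounded.

(b) The purpose is to lower the energy by exactly $2n$ with the annihilation operator $A=\partial_x+nx$, and to count nodes. As differential operators, $[-\partial_x^2,nx]=-2n\partial_x$ and $[n^2x^2,\partial_x]=-2n^2x$, so $[-\partial_x^2+n^2x^2,A]=-2nA$. Hence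
$$\psi=A\varphi_{n,k}=e^{-nx^2/2}\big(e^{nx^2/2}\varphi_{n,k}\big)'$$
solves $-\psi''+n^2x^2\psi=(\Lambda_k-2n)\psi$, without any boundary condition. Also $\psi\not\equiv0$, since otherwise $\varphi_{n,k}=ce^{-nx^2/2}$, which does not vanish at $\pm1$. The function $\varphi_{n,k}$ has $k+2$ zeros in $[-1,1]$, so Rolle's theorem gives $k+1$ zeros of $\psi$ in $(-1,1)$. Restrict $\psi$ to the $k$ intervals between consecutive ones of these zeros and extend by $0$. By uniqueness for ODEs these functions are nonzero. They have disjoint supports, lie in $H_0^1(-1,1)$, and integration by parts shows that on their span, which has dimension $k$, the quadratic form of $H_n$ equals $(\Lambda_k-2n)\|\cdot\|^2$. By min–max, $\Lambda_{k-1}\le\Lambda_k-2n$.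

(c) For $n\ne0$ use (b) and $\Lambda_k(-n)=\Lambda_k(n)$. For $n=0$ the gaps are $\frac{\pi^2}4(2k+3)\ge\frac{3\pi^2}4>2$. A gap $\le g$ forces $|n|\le g/2$. By (a) the gap is at least $\frac{\pi^2}4(2k+3)-n^2$, so $k$ is bounded as well.

(d) Write $\Lambda,\varphi,B$. The eigenvalue is simple, so the Hellmann–Feynman formula gives $\partial_n\Lambda=2n\int x^2\varphi^2\ge0$. To compute the integral, multiply $-\varphi''+n^2x^2\varphi=\Lambda\varphi$ by $2x\varphi'$ and integrate over $(-1,1)$. The terms are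
$$-\int x(\varphi'^2)'=-B+\int\varphi'^2,\qquad n^2\int x^3(\varphi^2)'=-3n^2\int x^2\varphi^2,\qquad\Lambda\int x(\varphi^2)'=-\Lambda,$$
where $\varphi'(-1)^2=\varphi'(1)^2$ by parity. So $B-\int\varphi'^2-\Lambda+3n^2\int x^2\varphi^2=0$. Insert $\int\varphi'^2=\Lambda-n^2\int x^2\varphi^2$ to get $2n^2\int x^2\varphi^2=\Lambda-\frac12B$. Thus $n\,\partial_n\Lambda=\Lambda-\frac12B$, which is the claimed formula. $\square$

**Energy along the interval.** For an eigenfunction write $Q=\Lambda-n^2x^2$, so $\varphi''+Q\varphi=0$, and set $\mathcal E=\varphi'^2+Q\varphi^2$. Then $\mathcal E'=Q'\varphi^2$, and where $Q>0$,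
$$\Big(\frac{\mathcal E}Q\Big)'=\Big(\frac{\varphi'^2}Q+\varphi^2\Big)'=-\frac{Q'\varphi'^2}{Q^2}.$$
Since $Q'=-2n^2x\le0$ on $[0,1]$, we have, on $[0,1]$,
$$\mathcal E\ \text{is nonincreasing},\quad\mathcal E\ge\mathcal E(1)=\varphi'(1)^2>0,\quad\mathcal E/Q\ \text{is nondecreasing as long as }Q>0.\tag{3}$$

## 4. The frequency set and where decoupling stops

Put $\mathcal P=\{(n,\Lambda_k(n)):n\in\mathbb Z,\ k\ge0\}\subset\mathbb Z\times\mathbb R$. A point $p=(n,\Lambda)\in\mathcal P$ determines $k$, so we write $\Lambda_p,\varphi_p,e_p$. For a finite sum $v=\sum c_pe_p$,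
$$e^{it\Delta_G}v=(2\pi)^{-1/2}\sum_pc_p\varphi_p(x)\,e^{i(ny-\Lambda_pt)}.\tag{4}$$

The first thing to try is to treat each $n$ separately. If $J=\mathbb T$, Parseval in $y$ decouples the values of $n$:
$$\int_0^T\!\!\int_{X\times\mathbb T}|e^{it\Delta_G}v|^2=\sum_n\int_X\int_0^T\Big|\sum_kc_{n,k}\varphi_{n,k}(x)e^{-i\Lambda_k(n)t}\Big|^2dt\,dx .$$
The frequencies in each inner sum have gaps $\ge2$, so Ingham's classical inequality bounds the inner integral below by $c\sum_k|c_{n,k}|^2\varphi_{n,k}(x)^2$ once $T>\pi$. If moreover $\int_X\varphi_{n,k}^2$ is bounded below uniformly (Lemma 6), observability from $X\times\mathbb T$ follows for $T>\pi$.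

For $J\ne\mathbb T$ this stops at once, because the cross terms $\int_Je^{i(n-n')y}dy$ do not vanish. They are not small errors either. Section 11 shows that $\Lambda_0(n)-n\to0$. Hence the points $(n+l,\Lambda_0(n+l))$, $|l|\le W$, approach $(n+l,n+l)$, and if we put the coefficients $c_l$ on them, then
$$\int_0^T\!\!\int_J\Big|\sum_lc_le^{i((n+l)y-\Lambda_0(n+l)t)}\Big|^2dy\,dt\longrightarrow\int_0^T\!\!\int_J|f(y-t)|^2dy\,dt,\qquad f(s)=\sum_lc_le^{ils}.$$
If $T<\mathcal L(J)$, take $f$ close in $L^2$ to a function supported in a short arc at the start of the longest unseen arc. Then the right side is as small as we like compared with $\sum|c_l|^2=\frac1{2\pi}\int|f|^2$. The points involved stay at mutual distance about $\sqrt2$ however large $n$ is, so passing to high frequency does not separate them. Any proof has to see that these points are aligned.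

What gets past this is to zoom in on $\mathcal P$ around a point at high frequency and to list which patterns of points can remain at bounded distance. It will turn out that a limit pattern either lies on a line through the origin with odd integer slope, in which case the limiting function is $f(y-mt)$ and $T>\mathcal L(J)$ is enough, or is bounded above or below in the $\Lambda$-direction with finite level sets, in which case analyticity in $t$ is enough for any $T>0$. Here are the two statements on which everything rests.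

**Proposition 5.** If $T>\mathcal L(J)$, there is $c>0$ such that for all $a\in\ell^2(\mathcal P)$, with $G_a(t,y)=\sum_{p=(n,\Lambda)\in\mathcal P}a_pe^{i(ny-\Lambda t)}$,
$$\int_0^T\!\!\int_J|G_a|^2dy\,dt\ge c\sum_p|a_p|^2.\tag{5}$$

**Lemma 6.** If $|X\cap(-r,r)|\ge2c_Xr$ for all $r\in(0,1]$ with some $c_X>0$, then $\inf_{p\in\mathcal P}\int_X\varphi_p^2\,dx>0$.

**Upper bound.** We check that $G_a$ makes sense for $a\in\ell^2$. Let $\chi\in C_c^\infty(\mathbb R)$ with $\chi\ge\mathbf 1_{(0,T)}$. For finitely supported $a$, Parseval in $y$ gives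
$$\int_0^T\!\!\int_{\mathbb T}|G_a|^2\le2\pi\sum_n\int\chi\Big|\sum_ka_{n,k}e^{-i\Lambda_k(n)t}\Big|^2dt\le2\pi\sum_n\sum_{k,l}|\hat\chi(\Lambda_k(n)-\Lambda_l(n))||a_{n,k}||a_{n,l}|\le C\sum_p|a_p|^2.\tag{6}$$
The last step is Schur's test: by Lemma 4(c), $|\Lambda_k(n)-\Lambda_l(n)|\ge2|k-l|$, and $\hat\chi$ decays rapidly, so $\sup_{n,k}\sum_l|\hat\chi(\Lambda_k(n)-\Lambda_l(n))|<\infty$. The same holds on any bounded time interval. So $a\mapsto G_a$ extends to a bounded map from $\ell^2(\mathcal P)$ to $L^2((0,T)\times\mathbb T)$.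

**Sufficiency in Theorem 2, given Proposition 5 and Lemma 6.** If the $\liminf$ is positive, there are $c,r_0>0$ with $|X\cap(-r,r)|\ge2cr$ for $r\le r_0$. For $r\in[r_0,1]$ we have $|X\cap(-r,r)|\ge2cr_0\ge2cr_0r$. So the hypothesis of Lemma 6 holds. For a finite sum $v=\sum c_pe_p$ use (4), apply (5) for each $x$ to $a_p=c_p\varphi_p(x)$, and integrate over $X$:
$$\int_0^T\!\!\int_{X\times J}|e^{it\Delta_G}v|^2\ge\frac c{2\pi}\sum_p|c_p|^2\int_X\varphi_p^2\,dx\ge c'\|v\|^2.$$
Both sides are continuous in $v\in L^2(\Omega)$, so (1) follows by density.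

**Theorem 1, given sufficiency in Theorem 2.** Let $T>\mathcal L(J_\omega)$. By (2) choose $\rho$ with $(J_\omega)_\rho\ne\emptyset$ and $T>\mathcal L((J_\omega)_\rho)$. The closure of $(J_\omega)_\rho$ is a compact subset of $J_\omega$, so $\{0\}$ times this closure is a compact subset of the open set $\omega$. Hence $(-\varepsilon,\varepsilon)\times(J_\omega)_\rho\subset\omega$ for some $\varepsilon>0$. The sufficiency with $X=(-\varepsilon,\varepsilon)$ and $J=(J_\omega)_\rho$ gives (1) for this smaller set, hence for $\omega$. If $I\subset\omega$, then $J_\omega$ contains an open arc that is strictly larger than $[y_1,y_2]$ at both ends, or $J_\omega=\mathbb T$. So $\mathcal L(J_\omega)<2\pi-(y_2-y_1)$, and every $T\ge2\pi-(y_2-y_1)$ is allowed.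

It remains to prove Lemma 6 (Section 5), Proposition 5 (Sections 6–10), and the necessity statements (Section 11).

## 5. Mass of eigenfunctions near $x=0$

*Proof of Lemma 6.* Only $n^2$ matters, so let $n\ge0$, and write $\varphi,\Lambda$. Put
$$h=\min(1,\sqrt\Lambda/n)\ (=1\text{ if }n=0),\qquad e=\mathcal E(0)/\Lambda,\qquad Z=h\sqrt\Lambda=\min(\sqrt\Lambda,\Lambda/n).$$
The length $h$ is the half-width of the region where the eigenfunction oscillates. By Lemma 4(a), $Z\ge1$. On $|x|\le h/2$ we have $n^2x^2\le\Lambda/4$, hence $\frac34\Lambda\le Q\le\Lambda$.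

**Step 1.** This step shows that the energy at the center is not small: $eh\ge\frac3{28}$. By (3), on $[0,h/2]$ we have $\varphi^2\le\mathcal E/Q\le\mathcal E(0)/(\frac34\Lambda)=\frac43e$, so $\int_0^{h/2}\varphi^2\le\frac23eh$. Moreover $2n^2\int_0^1x\varphi^2=-\int_0^1Q'\varphi^2=\mathcal E(0)-\mathcal E(1)\le e\Lambda$.

If $n\ge\sqrt\Lambda/2$, then
$$\int_{h/2}^1\varphi^2\le\frac2h\int_0^1x\varphi^2\le\frac{e\Lambda}{hn^2}\le4eh,$$
because $\Lambda/n^2=h^2$ when $h=\sqrt\Lambda/n$, and $\Lambda/n^2\le4=4h^2$ when $h=1$. If $n<\sqrt\Lambda/2$, then $h=1$ and $Q\ge\frac34\Lambda$ on all of $[0,1]$, so $\int_0^1\varphi^2\le\frac43e=\frac43eh$. In all cases $\frac12=\int_0^1\varphi^2\le(\frac23+4)eh=\frac{14}3eh$.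

**Step 2.** This step bounds the set where $\varphi$ is small. Put $w(s)=\varphi(s/\sqrt\Lambda)$ for $0\le s\le Z/2$, which corresponds to $0\le x\le h/2$. Then $w''+qw=0$ with $q=Q/\Lambda\in[\frac34,1]$, and $w'^2+qw^2=\mathcal E/\Lambda$. By (3), $\mathcal E\le\mathcal E(0)$ and $\mathcal E/Q\ge\mathcal E(0)/Q(0)=e$, so $w'^2+qw^2\in[\frac34e,e]$.

Let $0<\tau\le\frac1{48}$. Where $|w|\le\tau\sqrt e$ we have $w'^2\ge\frac34e-\tau^2e\ge\frac e2$. So on each component of $\{|w|\le\tau\sqrt e\}$ in $[0,Z/2]$ the function $w$ is strictly monotone with $|w'|\ge\sqrt{e/2}$, and the component has length at most $2\tau\sqrt e/\sqrt{e/2}=2\sqrt2\,\tau\le3\tau$. A component that does not touch $0$ or $Z/2$ has $w=\pm\tau\sqrt e$ with opposite signs at its two ends, so it contains a zero of $w$. Since $q\le1$, Sturm comparison shows that zeros of $w$ are spaced by at least $\pi$. So there are at most $\frac Z{2\pi}+3\le4Z$ components, of total length at most $12\tau Z$. Returning to $x$ divides lengths by $\sqrt\Lambda$,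 and parity doubles the set:
$$\big|\{|x|<h/2:\varphi^2\le\tau^2e\}\big|\le24\tau h.$$

**Step 3.** This step compares with $X$. Note that $c_X\le1$, and take $\tau=c_X/48$. The hypothesis gives $|X\cap(-\frac h2,\frac h2)|\ge c_Xh$, and at most $\frac12c_Xh$ of this set is lost to $\{\varphi^2\le\tau^2e\}$. Hence
$$\int_X\varphi^2\ge\tau^2e\cdot\tfrac12c_Xh\ge\tfrac3{56}c_X\Big(\frac{c_X}{48}\Big)^2>0.\qquad\square$$

## 6. Local limits of the frequency set, and a uniqueness lemma

Let $p^j=(n_j,\Lambda_j)\in\mathcal P$ with $\Lambda_j\to\infty$. Fix $d\in\mathbb Z$ and $C>0$. For large $j$ there is at most one eigenvalue of $H_{n_j+d}$ in $[\Lambda_j-C,\Lambda_j+C]$, because by Lemma 4(c) gaps $\le2C$ occur only for finitely many pairs, hence only at bounded energies. Passing to a diagonal subsequence, for every $d$ one of two things happens. Either $\operatorname{dist}(\Lambda_j,\operatorname{Spec}H_{n_j+d})\to\infty$, or there are $\Lambda_{j,d}\in\operatorname{Spec}H_{n_j+d}$ with $\Lambda_{j,d}-\Lambda_j$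 convergent.

**Definition (local limit).** After this passage to a subsequence, $D\subset\mathbb Z$ is the set of $d$ of the second kind, and $\nu_d=\lim_j(\Lambda_{j,d}-\Lambda_j)$ for $d\in D$. The pair $(D,\nu)$ is the local limit of $\mathcal P$ along $(p^j)$. We have $0\in D$ and $\nu_0=0$, and further subsequences do not change $(D,\nu)$.

Two examples. For $p^j=(j,\Lambda_0(j))$ we have $\Lambda_0(j+d)-\Lambda_0(j)\to d$ by Section 11, so $D=\mathbb Z$ and $\nu_d=d$: an aligned pattern of slope $1$. For $p^j=(0,\Lambda_j(0))$, the operator $H_d$ is $H_0$ plus the perturbation $d^2x^2$, which is bounded by $d^2$, while the gaps of $H_0$ around $\Lambda_j(0)$ tend to infinity. So the eigenvalue moves by its first-order term up to $o(1)$: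
$$\Lambda_j(d)-\Lambda_j(0)=d^2\int_{-1}^1x^2\sin^2\tfrac{\pi(j+1)(x+1)}2\,dx+o(1)\to\frac{d^2}3 .$$
So $D=\mathbb Z$ and $\nu_d=d^2/3$, a parabola. These two shapes are typical.

**Lemma 7.** For every local limit, one of the following holds.

(U) $\nu$ is bounded above or bounded below on $D$, and $\{d\in D:\nu_d=\mu\}$ is finite for each $\mu$.

(Tr) $\nu_d=md$ for all $d\in D$, with $m$ an odd integer.

The proof takes Sections 8–10. Patterns of type (U) are handled by the next lemma.

**Lemma 8.** Let $\mathcal Q\subset\mathbb Z\times\mathbb R$ be countable, with second coordinate bounded above or below on $\mathcal Q$ and $\{(n,\tau)\in\mathcal Q:\tau=\mu\}$ finite for each $\mu$. Let $\sum_{q\in\mathcal Q}|\beta_q|<\infty$. If $\sum_{q=(n,\tau)}\beta_qe^{i(ny-\tau t)}=0$ on $(t_1,t_2)\times J'$ with $J'$ nonempty and open and $t_1<t_2$, then $\beta=0$.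

*Proof.* Say $\tau\ge-C$ on $\mathcal Q$; the other case is the same with the upper half-plane. Fix $y\in J'$ and let $h(t)=\sum\beta_qe^{iny}e^{-i\tau t}$. The function $e^{-iCt}h(t)=\sum\beta_qe^{iny}e^{-i(\tau+C)t}$ extends to $\operatorname{Im}t\le0$, because there $|e^{-i(\tau+C)t}|=e^{(\tau+C)\operatorname{Im}t}\le1$. The extension is continuous and bounded, holomorphic for $\operatorname{Im}t<0$, and vanishes on $(t_1,t_2)$. By Schwarz reflection across $(t_1,t_2)$ and the identity theorem it vanishes for $\operatorname{Im}t\le0$. So $h=0$ on $\mathbb R$. For each $\mu$, dominated convergence gives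
$$0=\lim_{S\to\infty}\frac1S\int_0^Sh(t)e^{i\mu t}dt=\sum_{(n,\mu)\in\mathcal Q}\beta_{(n,\mu)}e^{iny}.$$
This holds for all $y\in J'$. The sum is a trigonometric polynomial with distinct frequencies $n$ that vanishes on an open set, so its coefficients are $0$. $\square$

## 7. From local limits to the frequency inequality

In this section we prove Proposition 5, using Lemma 7. Let $U=(0,T)\times J$ with $T>\mathcal L(J)$. By (2) fix $\rho\in(0,\pi)$ so small that $J_\rho\ne\emptyset$, $T>2\rho$ and $T-2\rho>\mathcal L(J_\rho)$. Put $U_\rho=(\rho,T-\rho)\times J_\rho$. By Lemma 4(c), each unit box contains a uniformly bounded number of points of $\mathcal P$. Write $\langle q\rangle=1+|n|+|\tau|$ for $q=(n,\tau)$; note $\langle q+q'\rangle\le\langle q\rangle\langle q'\rangle$.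

**Step 1.** This step sets up a localization in frequency that costs only a little room in $(t,y)$. Let $h_1\in C_c^\infty(-\rho,\rho)$, seen on $\mathbb T$, and $h_2\in C_c^\infty(-\rho,\rho)$ be nonnegative and nonzero, with $\hat h(\xi)=\int h(s)e^{-i\xi s}ds$, and put $g(n,\tau)=\hat h_1(n)\hat h_2(-\tau)$. Then $|g(q)|\le C_N\langle q\rangle^{-N}$ for all $N$, and $g(0)\ne0$. For $p_0=(n_0,\tau_0)\in\mathbb Z\times\mathbb R$ set
$$G_{a,p_0}(t,y):=\iint G_a(t-s,y-w)h_1(w)h_2(s)e^{i(n_0w-\tau_0s)}dw\,ds=\sum_{p=(n,\Lambda)}a_p\,g(p-p_0)\,e^{i(ny-\Lambda t)}.\tag{7}$$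
For finite sums the identity is immediate: the term $a_pe^{i(n(y-w)-\Lambda(t-s))}$ produces the factors $\int h_1(w)e^{-i(n-n_0)w}dw=\hat h_1(n-n_0)$ and $\int h_2(s)e^{i(\Lambda-\tau_0)s}ds=\hat h_2(-(\Lambda-\tau_0))$. For $a\in\ell^2$ it holds in $L^2(U_\rho)$, because both sides depend continuously on $a$: the left side by (6), the right side because it converges absolutely by Cauchy–Schwarz, the decay of $g$ and the bounded number of points per box. If $(t,y)\in U_\rho$, then $(t-s,y-w)\in U$ for $|s|,|w|<\rho$, so only values of $G_a$ on $U$ enter.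

Write $\int dp_0=\sum_{n_0}\int d\tau_0$. For fixed $(t,y)$, $G_{a,p_0}(t,y)$ is, as a function of $p_0$, a Fourier transform in $(w,s)$, so Parseval gives $\int|G_{a,p_0}(t,y)|^2dp_0=(2\pi)^2\iint|G_a(t-s,y-w)|^2h_1(w)^2h_2(s)^2dw\,ds$. Integrating over $U_\rho$,
$$\int dp_0\int_{U_\rho}|G_{a,p_0}|^2\le C_1\int_U|G_a|^2.\tag{8}$$

**Step 2.** This step starts the proof of the high-frequency claim: there are $\Lambda_*,c>0$ such that (5) holds for all $a$ supported in $\{\Lambda_p\ge\Lambda_*\}$. It produces, from a failure of the claim, a center $p_0$ around which the coefficients are concentrated. By density and (6) it is enough to treat finitely supported $a$. If the claim fails, there are finitely supported $a^j$ with $\sum_p|a^j_p|^2=1$, supported in $\{\Lambda_p\ge j\}$, with $\epsilon_j:=\int_U|G_{a^j}|^2+\frac1j\to0$. For $a=a^j$ let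
$$m(p_0)=\sum_p|a_p|^2|g(p-p_0)|^2,\qquad M(p_0)=\sum_p|a_p|^2\langle p-p_0\rangle^{-4}.$$
By translation invariance, $\int m\,dp_0=c_g$ and $\int M\,dp_0=c'$ with constants $c_g,c'\in(0,\infty)$ that do not depend on $a$. With (8),
$$\int\Big[m-\frac{c_g}{3c'}M-\frac{c_g}{3C_1\epsilon_j}\int_{U_\rho}|G_{a,p_0}|^2\Big]dp_0\ge c_g-\frac{c_g}3-\frac{c_g}3=\frac{c_g}3>0.$$
So there is $p_0=p_0^j$ where the bracket is positive. At this point
$$m(p_0)>0,\qquad m(p_0)\ge\frac{c_g}{3c'}M(p_0),\qquad\int_{U_\rho}|G_{a,p_0}|^2\le\frac{3C_1\epsilon_j}{c_g}m(p_0).\tag{9}$$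

**Step 3.** This step renormalizes around a point of $\mathcal P$ at high energy. Set $b^j_p=a^j_p\,g(p-p_0^j)\,m(p_0^j)^{-1/2}$, so $\sum_p|b^j_p|^2=1$. Since $|g(q)|^2\langle q\rangle^N\le C_N\langle q\rangle^{-4}$, (9) gives for every $N$
$$\sum_p|b^j_p|^2\langle p-p_0^j\rangle^N\le C_N\frac{M(p_0^j)}{m(p_0^j)}\le C_N',$$
independently of $j$. So for some fixed $L$ at least half of $\sum|b_p^j|^2$ comes from $\langle p-p_0^j\rangle\le L$, and there is $p^j=(n_j,\Lambda_j)\in\operatorname{supp}a^j$ with $\langle p^j-p_0^j\rangle\le L$. Then $\Lambda_j\ge j$ and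
$$\sum_p|b^j_p|^2\langle p-p^j\rangle^N\le C_N''.\tag{10}$$
The function $G^j(t,y):=\sum_pb^j_pe^{i((n-n_j)y-(\Lambda-\Lambda_j)t)}$ differs from $m(p_0^j)^{-1/2}G_{a^j,p_0^j}$ by a unimodular factor, so $\int_{U_\rho}|G^j|^2\to0$ by (9).

**Step 4.** This step passes to the limit. Take the subsequence and the local limit $(D,\nu)$ of Section 6 along $(p^j)$, and pass to a further subsequence with $b^j_{(n_j+d,\Lambda_{j,d})}\to\beta_d$ for each $d\in D$. By (10) with large $N$, Cauchy–Schwarz and the bounded number of points per box,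
$$\sum_{\langle p-p^j\rangle>L'}\big(|b^j_p|+|b^j_p|^2\big)\to0\qquad(L'\to\infty),\ \text{uniformly in }j.$$
For fixed $L'$ and large $j$, all points of $\mathcal P$ with $\langle p-p^j\rangle\le L'$ are among the $(n_j+d,\Lambda_{j,d})$ with $d\in D$, $|d|\le L'$: for $d\notin D$ the spectrum of $H_{n_j+d}$ moves away, and for $d\in D$ the eigenvalue in a bounded window is unique. Hence
$$\sum_{d\in D}|\beta_d|^2=1,\qquad\sum_{d\in D}|\beta_d|<\infty,\qquad G^j\to\mathsf g:=\sum_{d\in D}\beta_de^{i(dy-\nu_dt)}\ \text{locally uniformly}.$$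
As $\int_{U_\rho}|G^j|^2\to0$ and $\mathsf g$ is continuous, $\mathsf g=0$ on $U_\rho$.

**Step 5.** This step shows that $\beta=0$, which contradicts $\sum|\beta_d|^2=1$ and proves the high-frequency claim. Apply Lemma 7. Under (U), use Lemma 8 with $\mathcal Q=\{(d,\nu_d):d\in D\}$. Under (Tr), $\mathsf g(t,y)=f(y-mt)$ with $f(s)=\sum_d\beta_de^{ids}$ continuous and $|m|\ge1$. For any $s\in\mathbb T$ the set $\{s+mt:t\in(\rho,T-\rho)\}$ is an open arc of length $|m|(T-2\rho)>\mathcal L(J_\rho)$, or all of $\mathbb T$, so it meets $J_\rho$. Thus there is $t\in(\rho,T-\rho)$ with $(t,s+mt)\in U_\rho$, and $f(s)=\mathsf g(t,s+mt)=0$. So $f\equiv0$, and its Fourier coefficients $\beta_d$ vanish.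

**Step 6.** This step proves uniqueness for all of $\ell^2$: if $a\in\ell^2(\mathcal P)$ and $G_a=0$ on $U$, then $a=0$. For $p'\in\mathcal P$ take $p_0=p'$ in (7): the sum $\sum_pa_pg(p-p')e^{i(ny-\Lambda t)}$ vanishes on $U_\rho$, with absolutely summable coefficients. On $\mathcal P$ the second coordinate is $\ge0$ and its level sets are finite by Lemma 4(a). Lemma 8 gives $a_{p'}g(0)=0$, so $a_{p'}=0$.

**Step 7.** This step adds the low frequencies. If Proposition 5 failed, there would be $a^j$ of norm $1$ with $\|G_{a^j}\|_{L^2(U)}\to0$ and, after passing to a subsequence, $a^j\rightharpoonup a$ weakly. The map $a\mapsto G_a|_U$ is bounded, hence weakly continuous, so $G_a=0$ on $U$ and $a=0$ by Step 6. Therefore the part $a^j_{\rm low}$ of $a^j$ on the finite set $\{\Lambda_p<\Lambda_*\}$ tends to $0$. By the high-frequency claim,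
$$c\|a^j-a^j_{\rm low}\|^2\le2\|G_{a^j}\|^2_{L^2(U)}+2\|G_{a^j_{\rm low}}\|^2_{L^2(U)}\to0.$$
So $\|a^j\|\to0$, a contradiction. This proves Proposition 5, given Lemma 7. $\square$

## 8. Eigenvalues in the regimes $|n|<\sqrt\Lambda$ and $|n|>\sqrt\Lambda$

To prove Lemma 7 we need to know how eigenvalues for neighboring $n$ sit relative to each other. The equation $\varphi''+(\Lambda-n^2x^2)\varphi=0$ has turning points at $|x|=\sqrt\Lambda/|n|=1/|\eta|$, where $\eta=n/\sqrt\Lambda$. If $|\eta|<1$, the solution oscillates all the way to the boundary. If $|\eta|>1$, it decays before it reaches the boundary. In both regimes there are precise asymptotics.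

**Lemma 9.** Let $F(\eta)=\int_{-1}^1\sqrt{1-\eta^2x^2}\,dx$. For $\delta\in(0,1)$ there are $C>0$ and a $C^1$ function $R$ on $[-(1-\delta),1-\delta]$ such that if $\Lambda\ge C$ is an eigenvalue of $H_n$, $|n|\le(1-\delta)\sqrt\Lambda$ and $\eta=n/\sqrt\Lambda$, then
$$\operatorname{dist}\Big(\sqrt\Lambda F(\eta)-\frac{R(\eta)}{2\sqrt\Lambda},\ \pi\mathbb Z\Big)\le\frac C\Lambda.$$

*Proof.* We straighten the oscillation by a Liouville transformation and then count half-turns. Let $q=1-\eta^2x^2\ge1-(1-\delta)^2>0$, $t(x)=\int_{-1}^x\sqrt q$, and $\varphi=q^{-1/4}v(t)$. Then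
$$\varphi''=(q^{-1/4})_{xx}v+\big[(q^{-1/4})_xq^{1/2}+(q^{1/4})_x\big]v_t+q^{3/4}v_{tt},$$
and the bracket vanishes, as its two terms are $\mp\frac14q^{-3/4}q_x$. So $\varphi''+\Lambda q\varphi=0$ becomes $v_{tt}+(\Lambda-r)v=0$ on $(0,F(\eta))$ with $r=-q^{-3/4}(q^{-1/4})_{xx}$ and Dirichlet conditions. Here $r$ and $r_t$ are bounded uniformly for $|\eta|\le1-\delta$.

Write $v=\varrho\sin\vartheta$, $v_t=\sqrt\Lambda\,\varrho\cos\vartheta$. Differentiating $\tan\vartheta=\sqrt\Lambda\,v/v_t$ gives
$$\vartheta_t=\sqrt\Lambda-\frac r{\sqrt\Lambda}\sin^2\vartheta,\qquad\vartheta(0)=0,\qquad\vartheta(F)\in\pi\mathbb Z.$$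
So $\vartheta_t=\sqrt\Lambda+O(\Lambda^{-1/2})$ and $\vartheta_{tt}=-\frac{r_t}{\sqrt\Lambda}\sin^2\vartheta-\frac r{\sqrt\Lambda}\vartheta_t\sin2\vartheta=O(1)$. Integrating by parts,
$$\int_0^Fr\cos2\vartheta\,dt=\int_0^F\frac r{2\vartheta_t}\,d(\sin2\vartheta)=O(\Lambda^{-1/2}),$$
because $\frac r{2\vartheta_t}=O(\Lambda^{-1/2})$ and its $t$-derivative $\frac{r_t}{2\vartheta_t}-\frac{r\vartheta_{tt}}{2\vartheta_t^2}$ is $O(\Lambda^{-1/2})$. With $\sin^2\vartheta=\frac12(1-\cos2\vartheta)$ we get
$$\vartheta(F)=\sqrt\Lambda F-\frac1{2\sqrt\Lambda}\int_0^Fr\,dt+O(\Lambda^{-1}).$$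
Put $R(\eta)=\int_0^Fr\,dt=\int_{-1}^1r\sqrt q\,dx$. The integrand is smooth in $(\eta,x)$ on $[-(1-\delta),1-\delta]\times[-1,1]$, so $R$ is smooth. $\square$

For $|\eta|<1$, differentiating under the integral gives
$$F''(\eta)=-\int_{-1}^1\frac{x^2\,dx}{(1-\eta^2x^2)^{3/2}}<0,\qquad F-\eta F'=\int_{-1}^1\frac{dx}{(1-\eta^2x^2)^{1/2}}>0.\tag{11}$$

**Lemma 10.** Let $\delta\in(0,1)$. There are $C,c>0$ such that if $n\ge1$ is an integer and $\Lambda\le(1-\delta)n^2$ is an eigenvalue of $H_n$, then $\operatorname{dist}(\Lambda,n(2\mathbb N+1))\le Ce^{-cn}$.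

*Proof.* We show that $\varphi$ is exponentially small near $\pm1$, and then cut it off to get an approximate eigenfunction of the oscillator on $\mathbb R$.

**Step 1.** This step gives the decay of $\varphi$. Let $x_1=\sqrt{1-\delta/2}$. For $|x|\ge x_1$ we have $n^2x^2-\Lambda\ge\frac\delta2n^2$, so $w=\varphi^2$ satisfies
$$w''=2\varphi'^2+2(n^2x^2-\Lambda)\varphi^2\ge\beta^2w,\qquad\beta=\sqrt\delta\,n.$$
As $\int w=1$, there is $x_*\in[x_1,x_1+\frac{1-x_1}4]$ with $w(x_*)\le\frac4{1-x_1}$. The function $w(x_*)e^{-\beta(x-x_*)}$ solves $W''=\beta^2W$ and dominates $w$ at $x_*$ and at $1$, where $w(1)=0$. By the maximum principle it dominates $w$ on $[x_*,1]$. With $x_2=\frac{1+x_1}2$ we have $x_2-x_*\ge\frac{1-x_1}4$, hence $w\le Ce^{-cn}$ for $x\ge x_2$, and by parity for $x\le-x_2$.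

**Step 2.** This step bounds $\varphi'$ in the same region. Let $\zeta$ be a smooth cutoff with compact support in $\{x_2<|x|<1\}$. Testing the equation with $\zeta^2\varphi$,
$$\int\zeta^2\varphi'^2=-\int\zeta^2(n^2x^2-\Lambda)\varphi^2-2\int\zeta\zeta'\varphi\varphi'\le\frac12\int\zeta^2\varphi'^2+2\int\zeta'^2\varphi^2,$$
so $\int\zeta^2\varphi'^2\le4\int\zeta'^2\varphi^2\le Ce^{-cn}$.

**Step 3.** This step compares with the oscillator. Let $\chi\in C_c^\infty(-1,1)$ be $1$ on a neighborhood of $[-x_2,x_2]$, and choose $\zeta=1$ on $\operatorname{supp}\chi'$. Then $(-\partial_x^2+n^2x^2-\Lambda)(\chi\varphi)=-2\chi'\varphi'-\chi''\varphi$ has $L^2(\mathbb R)$ norm at most $Ce^{-cn}$, and $\|\chi\varphi\|\ge\frac12$ for large $n$. The spectrum of $-\partial_x^2+n^2x^2$ on $\mathbb R$ is $n(2\mathbb N+1)$, so the claim follows for large $n$. For bounded $n$ only finitely many pairs $(n,\Lambda)$ occur, and we enlarge $C$. $\square$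

Both lemmas stop at $\eta=1$, when the turning point reaches the boundary. In Lemma 9 the correction term at $x=1$ is
$$r=-\Big(\frac54\frac{\eta^4}{(1-\eta^2)^3}+\frac12\frac{\eta^2}{(1-\eta^2)^2}\Big),$$
which blows up as $\eta\to1$, and $F''(\eta)\to-\infty$ by (11). In Lemma 10 the decay near the boundary is lost. What saves us is that Lemma 7 does not ask for asymptotics. A one-sided inequality for the $\nu_d$ is enough, and Lemma 4(d) is an exact monotonicity statement that gives one.

## 9. The regime $n\approx\sqrt\Lambda$: a turning point at the boundary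

To see what to expect, look at the oscillator values $n(2k+1)$ with $2k+1=n+a$. Going from $n$ to $n+d$ and from $k$ to $k-d/2$ changes the value by $(n+d)(n+a-d)-n(n+a)=da-d^2$. With the boundary, we will show $\Lambda'-\Lambda\le da-d^2$ whenever two eigenvalues stay at bounded distance, together with $\limsup a\le0$. First we need information on eigenfunctions, which we get from WKB on $[0,1-\kappa]$, away from the turning point.

**Lemma 11.** Let $\kappa\in(0,\frac14]$. There are $C_\kappa,n_\kappa$ such that for real $n\ge n_\kappa$, $|\Lambda/n^2-1|\le\kappa/2$, and any real solution $\varphi\not\equiv0$ of $\varphi''+Q\varphi=0$ with $Q=\Lambda-n^2x^2$, writing $\varphi=AQ^{-1/4}\sin\theta$, $\varphi'=AQ^{1/4}\cos\theta$ on $[0,1-\kappa]$ ($A>0$, $\theta$ continuous), one has for $x\in[0,1-\kappa]$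
$$\Big|\log\frac{A(x)}{A(0)}\Big|\le\frac{C_\kappa}n,\qquad\Big|\theta(x)-\theta(0)-\int_0^x\sqrt Q\Big|\le\frac{C_\kappa}n,$$
$$\Big|\int_0^{1-\kappa}\varphi^2-\frac{A(0)^2}2\int_0^{1-\kappa}Q^{-1/2}\Big|\le\frac{C_\kappa A(0)^2}{n^2}.$$

*Proof.* On $[0,1-\kappa]$ we have $Q/n^2\ge1-\frac\kappa2-(1-\kappa)^2=\frac32\kappa-\kappa^2\ge\kappa$ and $Q\le2n^2$. So $f=Q'/(4Q)$ is bounded in $C^1$ by $C_\kappa$. The functions $u=Q^{1/4}\varphi=A\sin\theta$ and $v=Q^{-1/4}\varphi'=A\cos\theta$ satisfy $u'=fu+\sqrt Q\,v$ and $v'=-fv-\sqrt Q\,u$. From $\theta'=(u'v-uv')/A^2$ and $(\log A)'=(uu'+vv')/A^2$ we get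
$$\theta'=\sqrt Q+f\sin2\theta,\qquad(\log A)'=-f\cos2\theta.$$
So $\theta'\ge\frac12\sqrt\kappa\,n$ for large $n$, and $\theta''=O_\kappa(n)$. For a $C^1$ function $\psi$, write $\psi e^{2i\theta}=\frac\psi{2i\theta'}(e^{2i\theta})'$ and integrate by parts; since $(\psi/\theta')'=\psi'/\theta'-\psi\theta''/\theta'^2$,
$$\Big|\int_0^x\psi e^{2i\theta}\Big|\le\frac{C_\kappa}n\Big(\sup|\psi|+\int|\psi'|\Big).$$
With $\psi=f$ this gives the first two estimates. For the third, $\varphi^2=\frac12A^2Q^{-1/2}(1-\cos2\theta)$. Replacing $A^2$ by $A(0)^2$ costs $O_\kappa(A(0)^2n^{-1}\cdot n^{-1})$. The oscillating term is handled with $\psi=Q^{-1/2}$, for which $\sup|\psi|+\int|\psi'|=O_\kappa(1/n)$, and is $O_\kappa(A(0)^2n^{-2})$. $\square$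

**Lemma 12.** Let $n_j\to\infty$ be real, $\Lambda_j=\Lambda_{k_j}(n_j)$, $\Lambda_j/n_j^2\to1$, $\varphi_j=\varphi_{n_j,k_j}$. Then

(a) $\max_{[0,1]}\varphi_j^2\to\infty$;

(b) $B_{k_j}(n_j)=o(n_j^2)$;

(c) $\Lambda_{k_j+1}(n_j)-\Lambda_{k_j}(n_j)\le2n_j(1+o(1))$.

*Proof.* We drop $j$. Since $Q/n^2\to1-x^2$ uniformly on $[0,1]$, for each fixed $\kappa$
$$n\int_0^{1-\kappa}Q^{-1/2}\to\arcsin(1-\kappa).$$

(a) The eigenfunction must pile up near the turning point. Suppose $\varphi^2\le M$ on $[0,1]$ along a subsequence. Take $0<\kappa\le\min\big(\frac14,\frac1{4M},\frac1{16\pi^2M^2}\big)$. By Lemma 11,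
$$\frac14\le\frac12-M\kappa\le\int_0^{1-\kappa}\varphi^2\le A(0)^2\frac\pi{4n}(1+o(1)),$$
so $A(0)^2\ge\frac n\pi(1-o(1))$. On $[1-2\kappa,1-\kappa]$ the angle $\theta$ increases by an amount that tends to $\infty$, so there is $x_*$ in this interval with $\sin^2\theta(x_*)=1$. There $Q(x_*)\le n^2\big(1-(1-2\kappa)^2+o(1)\big)\le4\kappa n^2(1+o(1))$, hence
$$\varphi(x_*)^2=A(x_*)^2Q(x_*)^{-1/2}\ge\frac1\pi(4\kappa)^{-1/2}(1-o(1))\ge2M(1-o(1)),$$
a contradiction.

(b) With $\kappa=\frac14$, Lemma 11 gives $\frac12\ge\int_0^{3/4}\varphi^2\ge\frac{A(0)^2}{2n}(\arcsin\frac34-o(1))$. As $\arcsin\frac34>\frac34$, we get $A(0)^2\le2n$ for large $n$. The value $A(0)$ does not depend on $\kappa$. Since $\mathcal E=\varphi'^2+Q\varphi^2=\sqrt Q\,A^2$ is nonincreasing by (3), for every fixed $\kappa\in(0,\frac14]$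
$$B=2\mathcal E(1)\le2\mathcal E(1-\kappa)\le2\cdot n\sqrt{2\kappa}\cdot2n\,(1+o(1))=4n^2\sqrt{2\kappa}\,(1+o(1)).$$
Let $\kappa\to0$.

(c) Let $\tau>0$ and $g=4n(1+\tau)$. The plan is to show that raising the energy from $\Lambda_k$ to $\Lambda_k+g$ turns the Prüfer angle at $x=1$ by at least $\pi$, so that an eigenvalue of the same parity has been passed.

**Step 1.** This step estimates the extra rotation up to $x_1=1-\kappa$. Let $\varphi,\tilde\varphi$ be the solutions at energies $\Lambda=\Lambda_k$ and $\Lambda+g$ with the same parity data at $0$: $\theta(0)=\tilde\theta(0)=0$ for $k$ odd and $\frac\pi2$ for $k$ even. Lemma 11 applies to both, as $g/n^2\to0$. So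
$$\tilde\theta(x_1)-\theta(x_1)\ge\int_0^{x_1}\big(\sqrt{Q+g}-\sqrt Q\big)-O_\kappa\big(\tfrac1n\big)\ge\int_0^{x_1}\frac g{2\sqrt{Q+g}}-O_\kappa\big(\tfrac1n\big)\to2(1+\tau)\arcsin(1-\kappa),$$
and the limit is $>\pi$ if $\kappa$ is small enough; fix such a $\kappa$.

**Step 2.** This step passes to angles that make sense across the turning point. For $\sigma>0$ let $T_\sigma$ be the increasing homeomorphism of $\mathbb R$ with $\tan T_\sigma\theta=\sigma\tan\theta$ that fixes the points of $\frac\pi2\mathbb Z$. It commutes with translation by $\pi$, $T_\sigma T_{\sigma'}=T_{\sigma\sigma'}$, and $|T_\sigma\theta-\theta|\le|\log\sigma|$, since $\partial_{\log\sigma}T_\sigma\theta=\sin T_\sigma\theta\cos T_\sigma\theta$. Let $\vartheta,\tilde\vartheta$ be the standard Prüfer angles of $\varphi,\tilde\varphi$: continuous, $\tan\vartheta=\varphi/\varphi'$, $\vartheta(0)=\theta(0)$, and the same with tildes. As $\varphi/\varphi'=Q^{-1/2}\tan\theta$, we have at $x_1$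
$$\vartheta=T_{Q^{-1/2}}\theta,\qquad\tilde\vartheta=T_{(Q+g)^{-1/2}}\tilde\theta=T_{Q^{-1/2}}(T_\sigma\tilde\theta),\qquad\sigma=\sqrt{Q/(Q+g)}=1+O_\kappa\big(\tfrac1n\big).$$
By Step 1, $T_\sigma\tilde\theta(x_1)\ge\theta(x_1)+\pi$ for large $n$, and applying $T_{Q^{-1/2}}$ we get $\tilde\vartheta(x_1)\ge\vartheta(x_1)+\pi$.

**Step 3.** This step carries the inequality to $x=1$. We have $\vartheta'=\cos^2\vartheta+Q\sin^2\vartheta$ and $\tilde\vartheta'=\cos^2\tilde\vartheta+(Q+g)\sin^2\tilde\vartheta$, whatever the sign of $Q$. The function $\vartheta+\pi$ solves the first equation and $\tilde\vartheta$ is a supersolution of it. So comparison on $[x_1,1]$ gives $\tilde\vartheta(1)\ge\vartheta(1)+\pi$.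

**Step 4.** This step reads off the gap. With the parity data fixed, the angle at $x=1$ is a continuous and strictly increasing function of the energy $\lambda$, because $\partial_\lambda\vartheta$ solves a linear equation with zero initial value and source $\sin^2\vartheta\ge0$, not identically zero. The eigenvalues of the given parity are the energies where this angle lies in $\pi\mathbb Z$, and the next one after $\Lambda_k$ is $\Lambda_{k+2}$. So $\Lambda_{k+2}-\Lambda_k\le g=4n(1+\tau)$. By Lemma 4(b), $\Lambda_{k+2}-\Lambda_{k+1}\ge2n$, so $\Lambda_{k+1}-\Lambda_k\le2n(1+2\tau)$ for large $n$. Let $\tau\to0$. $\square$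

**Lemma 13.** Let $n_j\to\infty$ be integers, $d\ge1$ an integer, $n_j'=n_j+d$, $\Lambda_j=\Lambda_{k_j}(n_j)$, $\Lambda_j'=\Lambda_{k_j'}(n_j')$, with $\Lambda_j/n_j^2\to1$ and $\Lambda_j'-\Lambda_j$ bounded. Put $a_j=\Lambda_j/n_j-n_j$, which is $o(n_j)$. Then $\limsup a_j\le0$ and $\Lambda_j'-\Lambda_j\le d\,a_j-d^2$ for large $j$. In particular $(a_j)$ is bounded.

*Proof.* Drop $j$, and let $r=k-k'$ and $P=\int_n^{n'}\frac{B_k(s)}{2s^2}ds\ge0$. We first follow the $k$-th eigenvalue from $n$ to $n'$ and then step down by $r$ at $n'$. Lemma 4(d) gives $\frac{\Lambda_k(n')}{n'}=\frac{\Lambda_k(n)}n-P=n+a-P$, so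
$$\Lambda_k(n')-\Lambda_k(n)=(n+d)(n+a-P)-n(n+a)=d(n+a)-n'P.\tag{12}$$
For $s\in[n,n']$, Lemma 4(d) also gives $\Lambda_k(n)\le\Lambda_k(s)\le\frac sn\Lambda_k(n)$, so $\Lambda_k(s)/s^2\to1$ uniformly. Hence Lemma 12 applies at $(s_j,k_j)$ for arbitrary $s_j\in[n_j,n_j']$, which means that its conclusions (a) and (b) hold uniformly in $s\in[n,n']$.

**Step 1.** This step shows that $2r=d$ for large $j$. By Lemma 12(b), $P=o(1)$, so (12) gives $\Lambda_k(n')-\Lambda_k(n)\ge dn(1-o(1))$. We exclude every other possibility along subsequences.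

If $r\le0$, then $k'\ge k$, so $\Lambda'\ge\Lambda_k(n')$ and $\Lambda'-\Lambda\to\infty$, which is impossible.

If $1\le r<d/2$, we may take $r$ constant. Since $\Lambda_{k'}(n')=\Lambda'$ satisfies $\Lambda'/n'^2\to1$, Lemma 12(c) applies successively at $(n',k'),\dots,(n',k'+r-1)$, the ratio of energy to $n'^2$ still tending to $1$ after each step, and gives $\Lambda_k(n')\le\Lambda'+2rn'(1+o(1))$. Hence $dn(1-o(1))\le O(1)+2rn(1+o(1))$, which contradicts $2r\le d-1$.

If $2r\ge d+1$, then $r$ applications of Lemma 4(b) at $n'$ and (12) give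
$$\Lambda'-\Lambda\le\Lambda_k(n')-2rn'-\Lambda=(d-2r)n+da-2rd-n'P\le-n+o(n),$$
which is impossible.

So $2r=d$. The last inequality, now with $2r=d$, reads
$$\Lambda'-\Lambda\le da-d^2-n'P.\tag{13}$$
In particular $\Lambda'-\Lambda\le da-d^2$.

**Step 2.** This step shows $\limsup a\le0$: a positive $a$ makes $n'P$ too large in (13). Suppose $a\ge a_0>0$ along a subsequence. If $Q>0$ on $[0,1]$, then (3) gives $\varphi'(1)^2/Q(1)\ge\max_{[0,1]}\mathcal E/Q\ge\max_{[0,1]}\varphi^2$, that is,
$$B\ge2Q(1)\max_{[0,1]}\varphi^2.$$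
We use this at $(s,k)$ with $s=n+\tau$, $0\le\tau\le\min(1,\frac a6)\le d$. There
$$Q(1)=\Lambda_k(s)-s^2\ge n^2+an-(n+\tau)^2\ge n(a-3\tau)\ge\frac{na}2>0,$$
so $Q>0$ on $[0,1]$. By Lemma 12(a), for every $M$ we get $B_k(s)\ge naM$ for large $j$, uniformly in such $s$. As $s\le2n$,
$$n'P\ge n\cdot\frac{naM}{8n^2}\min\big(1,\tfrac a6\big)\ge\frac{aM}8m_0,\qquad m_0=\min\big(1,\tfrac{a_0}6\big).$$
By (13), $\Lambda'-\Lambda\le a\big(d-\frac{Mm_0}8\big)$. Since $M$ is arbitrary and $a\ge a_0$, $\Lambda'-\Lambda\to-\infty$, a contradiction.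

Finally, $\Lambda'-\Lambda\le da-d^2$ with $\Lambda'-\Lambda$ bounded shows that $a$ is bounded below, and $\limsup a\le0$ shows that it is bounded above. $\square$

## 10. Classification of the local limits

*Proof of Lemma 7.* If $D=\{0\}$, then (U) holds, so assume $D\ne\{0\}$. The symmetry $n\mapsto-n$ replaces $D$ by $-D$ and $\nu_d$ by $\nu_{-d}$. It preserves both alternatives, changing $m$ to $-m$ in (Tr). So, passing to a subsequence, we may assume $n_j\ge0$ and $\eta_j=n_j/\sqrt{\Lambda_j}\to\eta\in[0,\infty]$.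

**Case $\eta<1$.** Here we extract a parabola from Lemma 9. Let $L_j=\sqrt{\Lambda_j}$, $d\in D$, $\nu^j=\Lambda_{j,d}-\Lambda_j\to\nu_d$, and $L_j'=\sqrt{\Lambda_{j,d}}$, so $L_j'-L_j=\frac{\nu^j}{2L_j}+O(L_j^{-3})$. Apply Lemma 9, with a fixed $\delta$ such that $\eta<1-\delta$, at $(n_j,\Lambda_j)$ and at $(n_j+d,\Lambda_{j,d})$, and subtract. The two values of $\eta$ differ by $O(L_j^{-1})$ and $R$ is $C^1$, so the two $R$-terms differ by $O(L_j^{-2})$. For the main terms use Taylor's formula for $f(n,L)=LF(n/L)$, whose derivatives are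
$$f_n=F',\quad f_L=F-\eta F',\quad f_{nn}=F''/L,\quad f_{nL},f_{LL}=O(L^{-1}),\quad\text{third derivatives }O(L^{-2}).$$
With increments $d$ and $\frac{\nu^j}{2L_j}+O(L_j^{-3})$ we get, for some integers $\kappa_j$,
$$F'(\eta_j)\,d+\frac{(F-\eta F')(\eta_j)\,\nu^j+F''(\eta_j)\,d^2}{2L_j}=\pi\kappa_j+O(L_j^{-2}).$$
Let $s=F'(\eta)$. Then $\pi\kappa_j\to sd$, and since the $\kappa_j$ are integers, $\pi\kappa_j=sd$ for large $j$. Multiplying by $L_j$,
$$L_j\big(F'(\eta_j)-s\big)d\to-\frac12\big[(F-\eta F')(\eta)\,\nu_d+F''(\eta)\,d^2\big].$$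
As $D$ contains some $d\ne0$, $L_j(F'(\eta_j)-s)$ converges to some $V$, which does not depend on $d$. Hence
$$\nu_d=-\frac{2Vd+F''(\eta)\,d^2}{(F-\eta F')(\eta)}\qquad\text{for all }d\in D.$$
By (11) this is a quadratic polynomial with positive leading coefficient, so it is bounded below with level sets of at most two points: (U) holds. As a check, for $n_j=0$ we have $\eta=0$, $V=0$, $F(0)=2$, $F''(0)=-\frac23$, and $\nu_d=d^2/3$, as computed by hand in Section 6.

**Case $\eta>1$, including $\eta=\infty$.** Here we use the arithmetic of the oscillator spectrum. We have $n_j\to\infty$, and by Lemma 10, $\Lambda_j=n_jm_j+o(1)$ with $m_j$ odd and $m_j/n_j\to\tau:=\eta^{-2}\in[0,1)$. For $d\in D$ likewise $\Lambda_{j,d}=(n_j+d)(m_j-r_j)+o(1)$ with $r_j$ an integer. So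
$$dm_j-r_jn_j-dr_j=\Lambda_{j,d}-\Lambda_j+o(1)\to\nu_d.$$
The left side is a sequence of integers, so it equals $\nu_d$ for large $j$. Therefore $r_j=\frac{dm_j-\nu_d}{n_j+d}\to d\tau$, and since the $r_j$ are integers, $r_j=d\tau$ eventually. Inserting this, $\nu_d=d(m_j-\tau n_j)-\tau d^2$. As $D$ contains some $d\ne0$, $W=m_j-\tau n_j$ is eventually constant, and
$$\nu_d=Wd-\tau d^2\qquad\text{for all }d\in D.$$
If $\tau>0$, this is a parabola that opens downward, and (U) holds. If $\tau=0$, then $W=m_j$ is an odd integer, and (Tr) holds with $m=W$.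

For instance, on the level of the numbers $n(2k+1)$: with $n=2N$ and the odd factor $N$ we have $\tau=\frac12$ and $W=0$. Then $r=d/2$ must be even, and indeed $(2N+4)(N-2)=2N^2-8$, in accordance with $\nu_4=-\frac12\cdot16$.

**Case $\eta=1$.** Here we use Lemma 13. We have $n_j\to\infty$ and $\Lambda_j/n_j^2\to1$. Let $a_j=\Lambda_j/n_j-n_j=o(n_j)$.

For $0<d\in D$, Lemma 13 with base point $(n_j,\Lambda_j)$ gives that $a_j$ is bounded, $\limsup a_j\le0$, and $\Lambda_{j,d}-\Lambda_j\le da_j-d^2$ for large $j$.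

For $0>d\in D$, apply Lemma 13 with base point $(n_j+d,\Lambda_{j,d})$, target $(n_j,\Lambda_j)$ and difference $|d|$. Since $\Lambda_{j,d}=n_j^2+a_jn_j+O(1)$, the quantity that plays the role of $a$ at the new base point is
$$\frac{\Lambda_{j,d}}{n_j-|d|}-(n_j-|d|)=(n_j+a_j)\Big(1+\frac{|d|}{n_j}+O(n_j^{-2})\Big)+O(n_j^{-1})-n_j+|d|=a_j+2|d|+o(1),$$
where we used $a_j=o(n_j)$. By Lemma 13 it is bounded with $\limsup\le0$. So $a_j$ is bounded and $\limsup a_j\le-2|d|$.

As $D\ne\{0\}$, $a_j$ is bounded, and we pass to a subsequence with $a_j\to a$. Then every negative $d\in D$ satisfies $|d|\le-a/2$, so there are only finitely many of them, and every positive $d\in D$ satisfies $\nu_d\le da-d^2$, which tends to $-\infty$ as $d\to\infty$. So $\nu$ is bounded above on $D$ with finite level sets, and (U) holds. $\square$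

This completes the proof of Proposition 5, hence of Theorem 1 and of the sufficiency in Theorem 2.

## 11. Ground states: necessity of the density and time conditions

We now bring the packets of Section 1 into the domain with boundary. Let $\gamma_n=(n/\pi)^{1/4}e^{-nx^2/2}$, $n\ge1$, the normalized ground state of the oscillator on $\mathbb R$.

**Step 1.** This step shows that
$$\Lambda_0(n)-n\to0,\qquad\|\varphi_{n,0}-\gamma_n\|_{L^2(-1,1)}\to0,\qquad\|\varphi_{n+l,0}-\varphi_{n,0}\|\to0\ \text{ for fixed }l,\tag{14}$$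
where $\varphi_{n,0}>0$. Let $0\le\chi\in C_c^\infty(-1,1)$ with $\chi=1$ on $[-\frac12,\frac12]$. Then $(H_n-n)(\chi\gamma_n)=-2\chi'\gamma_n'-\chi''\gamma_n$ is supported in $|x|\ge\frac12$, so its norm is $O(e^{-cn})$, and $\|\chi\gamma_n\|\to1$. Hence $\operatorname{dist}(n,\operatorname{Spec}H_n)\to0$. By Lemma 4(a), $\Lambda_0(n)\ge n$ and $\Lambda_1(n)\ge3n$, so $\Lambda_0(n)-n\to0$. On the orthogonal complement of $\varphi_{n,0}$ we have $H_n-n\ge2n$, so the component of $\chi\gamma_n$ there has norm at most $(2n)^{-1}\|(H_n-n)\chi\gamma_n\|\to0$. As $\langle\chi\gamma_n,\varphi_{n,0}\rangle>0$ and $\|\gamma_n-\chi\gamma_n\|_{L^2(-1,1)}\to0$, the second claim follows. Finally $\langle\gamma_n,\gamma_{n+l}\rangle_{L^2(\mathbb R)}=\big(\frac{2\sqrt{n(n+l)}}{2n+l}\big)^{1/2}\to1$, which gives the third.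

**Step 2.** This step proves that the density condition in Theorem 2 is necessary. If the $\liminf$ is $0$, there are $r_i\to0$ with $|X\cap(-r_i,r_i)|\le r_i/i$. Let $R>0$ and $n_i=\lceil R^2/r_i^2\rceil$. Then $\sqrt{n_i}\,r_i\ge R$, and $\sqrt{n_i}\le2R/r_i$ for large $i$. Since $\gamma_n^2\le\sqrt n$, and since $\int_{|x|>r_i}\gamma_{n_i}^2\le\int_{|s|>R}e^{-s^2}ds$ by the substitution $s=\sqrt{n_i}\,x$, (14) gives
$$\int_X\varphi_{n_i,0}^2\le2\int_X\gamma_{n_i}^2+o(1)\le2\sqrt{n_i}\,|X\cap(-r_i,r_i)|+2\int_{|s|>R}e^{-s^2}ds+o(1)\le\frac{4R}i+2\int_{|s|>R}e^{-s^2}ds+o(1).$$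
Letting $i\to\infty$ and then $R\to\infty$, we find $\inf_n\int_X\varphi_{n,0}^2=0$. For $v=e_{n,0}$ the right side of (1) is $C\frac{T|J|}{2\pi}\int_X\varphi_{n,0}^2$ while $\|v\|=1$. So (1) fails for every $T$.

**Step 3.** This step proves a general statement about time. Let $\omega\subset\{|x|\ge\varepsilon\}\cup\big((-1,1)\times J\big)$ for some $\varepsilon\in(0,1]$ and some nonempty open $J$. We claim that (1) fails for all $0<T\le\mathcal L(J)$.

For $c\in\mathbb C^{2W+1}$ let $v_n=\sum_{|l|\le W}c_le_{n+l,0}$, $n\to\infty$, and $f(s)=\sum_{|l|\le W}c_le^{ils}$, so $\|v_n\|^2=\sum|c_l|^2=\frac1{2\pi}\int_{\mathbb T}|f|^2$. Compare $e^{it\Delta_G}v_n$ with $(2\pi)^{-1/2}\varphi_{n,0}(x)e^{in(y-t)}f(y-t)$. By orthogonality in $y$, the squared $L^2(\Omega)$ norm of the difference is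
$$\sum_l|c_l|^2\big\|e^{-i\Lambda_0(n+l)t}\varphi_{n+l,0}-e^{-i(n+l)t}\varphi_{n,0}\big\|^2,$$
which tends to $0$ uniformly for $t\in[0,T]$ by (14). Hence
$$\int_0^T\!\!\int_J\int_{-1}^1|e^{it\Delta_G}v_n|^2dx\,dy\,dt\to\frac1{2\pi}\int_0^T\!\!\int_J|f(y-t)|^2dy\,dt=\frac1{2\pi}\int_{\mathbb T}|f(s)|^2\,\mathsf t(s)\,ds,$$
where $\mathsf t(s)=|\{t\in(0,T):s+t\in J\}|$. The region $|x|\ge\varepsilon$ contributes at most $T\sum_l|c_l|^2\int_{|x|\ge\varepsilon}\varphi_{n+l,0}^2$, which tends to $0$ by (14). So (1) with constant $C$ would imply $\int|f|^2\le C\int|f|^2\mathsf t$ for all trigonometric polynomials, hence for all $f\in L^2(\mathbb T)$, that is, $\mathsf t\ge1/C$ almost everywhere.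

If $0<T\le\mathcal L(J)$, then $\mathbb T\setminus J$ contains a closed arc $[s_0,s_0+\mathcal L(J)]$, so $\mathsf t(s_0)=0$. But $\mathsf t(s)=\int_0^T\mathbf 1_J(s+t)\,dt$ is Lipschitz, so $\mathsf t<1/C$ near $s_0$, a contradiction.

**Step 4.** This step completes Theorem 2. For $\omega=X\times J$ the hypothesis of Step 3 holds, so $T>\mathcal L(J)$ is necessary. Together with Step 2 and the sufficiency in Section 4, Theorem 2 is proved. $\square$

**Step 5.** This step proves Proposition 3. If $\{0\}\times[\alpha,\alpha+\ell]$ does not meet $\overline\omega$, compactness gives $\varepsilon\in(0,1]$ with $\omega\cap\big((-\varepsilon,\varepsilon)\times[\alpha,\alpha+\ell]\big)=\emptyset$. Apply Step 3 with $J=\mathbb T\setminus[\alpha,\alpha+\ell]$, which is open and nonempty and has $\mathcal L(J)=\ell$. This is the first claim. For the second, given $0<T<2\pi-(y_2-y_1)$, take $\omega=(-\varepsilon,\varepsilon)\times(y_1-\varepsilon,y_2+\varepsilon)\supset I$ with $\varepsilon\in(0,1)$ so small that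 $2\pi-(y_2-y_1)-2\varepsilon\ge T$. The left side is $\mathcal L(J)$ for $J=(y_1-\varepsilon,y_2+\varepsilon)$, so by Theorem 2 exact controllability from $\omega$ fails in time $T$. $\square$
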